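\title{Squarefree denominators and partition regularity over subgroups of the rationals}

\begin{abstract}
We give an infinite system of homogeneous linear equations with integer coefficients that is partition regular over the group of rationals with squarefree denominators and has no solution in nonzero integers. More generally, for nonzero subgroups $G$ and $S$ of $\mathbb{Q}$ we show that every system partition regular over $G$ is partition regular over $S$ if and only if $qG\subseteq S$ for some nonzero rational $q$. Consequently $G$ and $S$ have the same partition regular systems if and only if they are isomorphic. The proof uses invariant means to solve all but finitely many of the conditions inside a large color class, and van der Waerden's theorem to solve the remaining ones.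
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{system} is a finite or infinite family of homogeneous linear equations $\sum_j a_{i,j}x_j=0$ in finitely or infinitely many unknowns $x_1,x_2,\dots$, where the coefficients $a_{i,j}$ are integers and only finitely many of them are nonzero in each equation. A \emph{finite coloring} of a set is a partition of it into finitely many \emph{color classes}. A system is \emph{partition regular over} a set $S$ of reals if for every finite coloring of $S\setminus\{0\}$ it has a solution in which all unknowns take values in a single color class. Different unknowns may take the same value. The number $0$ is removed because the zero solution would otherwise make every system partition regular. Partition regularity thus says that the solutions in $S$ are so widespread that no finite partition of $S\setminus\{0\}$ can break all of them.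

We ask how the family of partition regular systems depends on $S$ when $S$ is a subgroup of the additive group $\mathbb{Q}$. For $A\subseteq\mathbb{Q}$ and $q\in\mathbb{Q}$ write $qA=\{qa:a\in A\}$. Since the equations are homogeneous, partition regularity passes from one group to another by scaling.

\begin{lemma}\label{lem:scaling}
Let $G,S\subseteq\mathbb{Q}$ and let $q\neq0$ be a rational with $qG\subseteq S$. Then every system that is partition regular over $G$ is partition regular over $S$.
\end{lemma}

\begin{proof}
Given a finite coloring $\chi$ of $S\setminus\{0\}$, color $G\setminus\{0\}$ by $g\mapsto\chi(qg)$. If $(g_j)$ is a monochromatic solution in $G\setminus\{0\}$, then $(qg_j)$ is a monochromatic solution in $S\setminus\{0\}$.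
\end{proof}

For a system with finitely many unknowns it is enough to scale a finite set, and this is always possible.

\begin{remark}\label{rem:finite}
Let $G,S$ be nonzero subgroups of $\mathbb{Q}$. A system with finitely many unknowns that is partition regular over $G$ is partition regular over $S$. To see this, fix the number $s$ of colors and write $G\setminus\{0\}$ as an increasing union of finite sets $F_1\subseteq F_2\subseteq\cdots$. Suppose that each $F_j$ has a coloring $\chi_j$ with $s$ colors and no monochromatic solution. Each $F_i$ has finitely many such colorings, so a diagonal argument gives a coloring $\chi$ of $G\setminus\{0\}$ that agrees on each $F_i$ with some $\chi_j$, $j\ge i$. A monochromatic solution for $\chi$ takes finitely many values, so it lies in some $F_i$ and is monochromatic for some $\chi_j$, a contradiction. Hence every coloring of some $F_j$ with $s$ colors has a monochromatic solution. If $b$ is a common denominator of $F_j$ and $t\in S\setminus\{0\}$, then $btF_j\subseteq S\setminus\{0\}$, and a coloring of $S\setminus\{0\}$ pulls back to $F_j$ as in Lemma~\ref{lem:scaling}.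
\end{remark}

For a prime $p$ and a rational $x\ne0$, let $v_p(x)$ be the exponent of $p$ in the factorization of $x$, and put $v_p(0)=\infty$. Recall that $v_p(xy)=v_p(x)+v_p(y)$, that $v_p(x+y)\ge\min\{v_p(x),v_p(y)\}$, and that a nonzero rational has $v_p(x)=0$ for all but finitely many $p$. Let $D$ be the set of rationals whose denominator in lowest terms is squarefree. Then
\[
D=\{x\in\mathbb{Q}: v_p(x)\ge-1\text{ for every prime }p\},
\]
so $D$ is a subgroup of $\mathbb{Q}$ containing $\mathbb{Z}$. By Lemma~\ref{lem:scaling}, every system that is partition regular over $\mathbb{Z}$ is partition regular over $D$. The following question about the converse comes from Barber, Hindman, Leader and Strauss \cite{BHLS}.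

\begin{quote}
Is there a system that is partition regular over $D$ but not over $\mathbb{Z}$?
\end{quote}

Two facts point to the answer no. By Remark~\ref{rem:finite}, no system with finitely many unknowns will do. And at any one prime $D$ looks like a scaled copy of $\mathbb{Z}$: the valuation $v_p$ is bounded below on both groups, so in neither is a nonzero element divisible by arbitrarily high powers of $p$. On the other hand, scaling cannot prove the answer no. If $qD\subseteq\mathbb{Z}$, then $q/p\in\mathbb{Z}$ and so $v_p(q)\ge1$ for every prime $p$, which forces $q=0$.

The answer is yes. Consider the system with unknowns $y$, $x_{n,i}$, $z_{n,i}$, $u_{n,p,j}$, $v_{n,p,j}$, where $n\ge1$, $1\le i,j\le n$ and $p$ is prime, and with one equation for each pair $(n,p)$: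
\begin{equation}\label{eq:main}
y-2^n\sum_{i=1}^n(x_{n,i}-z_{n,i})=p\sum_{j=1}^n(u_{n,p,j}-v_{n,p,j})\qquad(n\ge1,\ p\text{ prime}).
\end{equation}

\begin{theorem}\label{thm:D}
The system \eqref{eq:main} is partition regular over $D$. It has no solution in integers with $y\neq0$, so it is not partition regular over $\mathbb{Z}$.
\end{theorem}

The same method shows that, between subgroups of $\mathbb{Q}$, scaling is the only way in which partition regularity of all systems is inherited.

\begin{theorem}\label{thm:class}
Let $G,S$ be nonzero subgroups of $\mathbb{Q}$. The following are equivalent: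
\begin{itemize}
\item[(i)] every system that is partition regular over $G$ is partition regular over $S$;
\item[(ii)] $qG\subseteq S$ for some rational $q\neq0$ (equivalently, $G$ is isomorphic to a subgroup of $S$).
\end{itemize}
Moreover, if \textup{(ii)} fails, there is a system that is partition regular over $G$ and has no solution at all in nonzero elements of $S$.
\end{theorem}

\begin{corollary}\label{cor:iso}
Let $G,S$ be nonzero subgroups of $\mathbb{Q}$. The same systems are partition regular over $G$ and over $S$ if and only if $G\cong S$.
\end{corollary}

For example, put $D_j=\{x\in\mathbb{Q}:v_p(x)\ge-j\text{ for all }p\}$, so that $\mathbb{Z}=D_0\subset D=D_1\subset D_2\subset\cdots$. If $qD_{j+1}\subseteq D_j$, then $qp^{-j-1}\in D_j$ gives $v_p(q)\ge1$ for every $p$, so $q=0$. By Theorem~\ref{thm:class}, each $D_{j+1}$ has a system that is partition regular over it but not over $D_j$.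

Section~\ref{sec:design} explains where \eqref{eq:main} comes from and solves it for one coloring by hand. Sections~\ref{sec:means} and~\ref{sec:small} contain the combinatorics, which is collected in Lemma~\ref{lem:key}. Section~\ref{sec:systems} completes the proof of Theorem~\ref{thm:D}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class} and Corollary~\ref{cor:iso}.

\section{The arithmetic behind the system}\label{sec:design}

For a nonempty set $A\subseteq\mathbb{Q}$ and $n\ge1$ let
\[
\Delta_n(A)=\Big\{\sum_{i=1}^n(a_i-b_i):\ a_i,b_i\in A\Big\}.
\]
Then $0\in\Delta_1(A)$, and $\Delta_n(A)\subseteq\Delta_{n+1}(A)$ because one may add a term $a-a$. The set $\Delta_n(A)$ is exactly the set of values of a \emph{block} $\sum_{i=1}^n(x_i-z_i)$ when its unknowns range over $A$. Blocks are useful because a color class is far from being a subgroup, while its sums of differences are not: we show in Section~\ref{sec:means} that if $A$ is a large subset of a group $G\le\mathbb{Q}$, then $\Delta_n(A)$ contains a subgroup $MG$ of finite index as soon as $n$ is large. As a first approximation, read a block as an arbitrary element of $G$. An equation $y=r\cdot(\text{block})$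 then says that $y\in rG$, and designing a system becomes a question about divisibility.

\subsection*{A model: one prime}
Fix a prime $\ell$ and consider
\begin{equation}\label{eq:div}
y=\ell^n\sum_{i=1}^n(x_{n,i}-z_{n,i})\qquad(n\ge1).
\end{equation}
If all unknowns lie in a group $S$, then $y\in\bigcap_n\ell^nS$. For $\ell=2$ this intersection is $\{0\}$ when $S=\mathbb{Z}$, and it is the whole group when $S=\mathbb{Z}[1/2]=\{a/2^e:a\in\mathbb{Z},\ e\ge0\}$. Proposition~\ref{prop:div} confirms that \eqref{eq:div} is partition regular over every $G$ with $\ell G=G$, so it separates $\mathbb{Z}[1/2]$ from $\mathbb{Z}$. It does not help with $D$: elements of $\ell^nD$ have $v_\ell\ge n-1$, so $\bigcap_n\ell^nD=\{0\}$ for every $\ell$.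

\subsection*{All primes at once}
What separates $D$ from $\mathbb{Z}$ is divisibility by all primes simultaneously:
\[
\bigcap_p p\mathbb{Z}=\{0\},\qquad \bigcap_p pD=\mathbb{Z}.
\]
For the second equality, $x/p\in D$ implies $v_p(x)\ge0$, and conversely $x/p\in D$ for every integer $x$. This suggests the equations $y=p\sum_{j=1}^{n(p)}(u_{p,j}-v_{p,j})$, one for each prime $p$. Whatever the lengths $n(p)$, this system is \emph{not} partition regular over $D$. Color the nonzero integers red and the rest of $D$ blue. In any solution $y$ is an integer, so a monochromatic solution is red; then all unknowns are integers and $y=0$. The set $\mathbb{Z}$ of admissible values of $y$ is too small in $D$, and a coloring can isolate it.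

\subsection*{The repair}
We need a condition on $y$ that still forces $y=0$ over $\mathbb{Z}$ but holds on a subgroup of finite index in $D$. System \eqref{eq:main} combines the two attempts: it asks only that $y$ differ from an element of $\bigcap_p pS$ by a multiple of $2^n$. Indeed, the left side $w_n$ of \eqref{eq:main} does not depend on $p$, so a solution with all unknowns in a group $S$ has $w_n\in\bigcap_p pS$ and
\begin{equation}\label{eq:cond}
y\in\bigcap_{n\ge1}\Big(2^nS+\bigcap_p pS\Big).
\end{equation}

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:D}]
In an integer solution, $w_n$ is an integer divisible by every prime, so $w_n=0$ and $2^n\mid y$. This holds for every $n$, so $y=0$.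
\end{proof}

For $S=D$ the set in \eqref{eq:cond} is $\bigcap_n(2^nD+\mathbb{Z})$. It is contained in the group $2D=\{x\in D:v_2(x)\ge0\}$ of elements of $D$ with odd denominator, because $v_2\ge0$ on $2^nD$ and on $\mathbb{Z}$. Part (b) of the next lemma shows that it equals $2D$. This subgroup has index two in $D$: if $a$ and $b$ are odd, then $a/(2b)-1/2=(a-b)/(2b)$ has odd denominator.

\begin{lemma}\label{lem:arith}
Let $G$ be a subgroup of $\mathbb{Q}$ with $1\in G$.
\begin{itemize}
\item[(a)] If $a/b\in G$ is in lowest terms, then $1/b\in G$.
\item[(b)] If $\ell$ is a prime and $g\in G$ has $v_\ell(g)\ge0$, then $g\in\ell^nG+\mathbb{Z}$ for every $n\ge1$.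
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose integers $\alpha,\beta$ with $\alpha a+\beta b=1$. Then $1/b=\alpha\cdot(a/b)+\beta\in G$.

(b) Write $g=a/b$ in lowest terms. Then $\ell\nmid b$, so $\ell^n$ is invertible modulo $b$ and there is an integer $c$ with $\ell^nc\equiv a\pmod b$. Now $g=\ell^n\cdot(c/b)+(a-\ell^nc)/b$, where $c/b\in G$ by (a) and $(a-\ell^nc)/b\in\mathbb{Z}$.
\end{proof}

\begin{example}\label{ex:twocolor}
Return to the coloring that defeated the previous attempt, and let $A=D\setminus\mathbb{Z}$ be the blue class. Here $\Delta_1(A)=D$: given $t\in D$, take a prime $\pi$ not dividing the denominator of $t$ and write $t=(t+1/\pi)-1/\pi$. So a block really is an arbitrary element of $D$. Take $y=1/3$. We need $2^nc\equiv1\pmod 3$, so $c=2$ for odd $n$ and $c=1$ for even $n$. Give the block $\sum_i(x_{n,i}-z_{n,i})$ the value $c/3$. Then $w_n=(1-2^nc)/3$ is an integer: $w_1=w_2=-1$, $w_3=w_4=-5$. Hence $w_n/p\in D$ is a value of the block on the right, for every $p$. For $n=1$ the equations read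
\[
\frac13-2\Big(\frac76-\frac12\Big)=-1=p\Big(\frac1\pi-\Big(\frac1\pi+\frac1p\Big)\Big),
\]
with $\pi$ any prime other than $p$, and all entries are blue. The blue value $y=1/2$ would not work, by \eqref{eq:cond}.
\end{example}

For a general coloring three things change. A block covers only a subgroup $MG$, so $y$ must be found in a suitable subgroup of finite index. It does so only for $n\ge K$, where $K$ depends on the coloring, so the equations with $n<K$ need a different argument. Finally, that argument chooses a color class of its own, and we must make sure that it chooses a large one.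

\section{Null sets and sums of differences}\label{sec:means}

Throughout this section and the next, $G$ is a nonzero subgroup of $\mathbb{Q}$. We need a notion of large set such that every finite coloring has a large class and a large set has only boundedly many disjoint translates. An \emph{invariant mean} on $G$ is a function $\mu$ from the family of all subsets of $G$ to $[0,1]$ with $\mu(G)=1$, $\mu(E\cup F)=\mu(E)+\mu(F)$ for disjoint $E,F$, and $\mu(E+t)=\mu(E)$ for $t\in G$. Such a function is monotone and finitely subadditive.

Invariant means exist on every abelian group; this is the statement that abelian groups are amenable. For $G\le\mathbb{Q}$ one arises as a limit of densities, as follows. A finitely generated subgroup of $\mathbb{Q}$ lies in $\frac1b\mathbb{Z}$ for some $b$ and is therefore cyclic. List $G=\{g_1,g_2,\dots\}$ with $g_1\ne0$, let $\gamma_j$ generate $\langle g_1,\dots,g_j\rangle$, and write $g_i=r_{i,j}\gamma_j$ for $i\le j$. Put $N_j=j\max_i|r_{i,j}|$, $F_j=\{\gamma_j,2\gamma_j,\dots,N_j\gamma_j\}$ and $\mu_j(E)=|E\cap F_j|/N_j$. The progressions $F_j$ and $F_j-g_i$ have the same size and each has at most $|r_{i,j}|$ elements outside the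 other, so $|\mu_j(E+g_i)-\mu_j(E)|\le1/j$ for $j\ge i$. By Tychonoff's theorem the sequence $(\mu_j)$ has a cluster point $\mu$ in the product space $[0,1]^{\mathcal{P}(G)}$. Additivity and these inequalities are closed conditions, so $\mu$ is an invariant mean.

Call $E\subseteq G$ \emph{null} if $\mu(E)=0$ for \emph{every} invariant mean $\mu$ on $G$. Subsets and finite unions of null sets are null, and $G$ is not null. A set with infinitely many pairwise disjoint translates is null, since $m$ disjoint translates give $m\mu(E)\le1$. Hence single points, and so finite sets, are null, as is every subgroup of infinite index. For instance $\mathbb{Z}$ is null in $D$, because the elements $1/p$ lie in distinct cosets.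

The reason for quantifying over all means is that we shall dilate. A set of measure zero for one mean can pull back under $d\mapsto2d$ to a set of full measure for the same mean: on $\mathbb{Z}$, let $\mu$ be a cluster point of the densities along $F_j=\{4^j+1,\dots,4^j+j\}$ and let $E=\bigcup_j2F_j$. Then $E$ misses every $F_i$, so $\mu(E)=0$, while $\{d:2d\in E\}$ contains every $F_i$. Null sets behave better.

\begin{lemma}\label{lem:dilate}
Let $m\ge1$. Then $[G:mG]\le m$, and if $E\subseteq G$ is null, then $E'=\{d\in G:md\in E\}$ is null.
\end{lemma}

\begin{proof}
Any $m+1$ elements of $G$ lie in a cyclic subgroup $C\le G$. Since $|C/mC|\le m$, two of them are congruent modulo $mC\subseteq mG$. So $J=[G:mG]\le m$.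

Let $\mu$ be an invariant mean; we show that $\mu(E')=0$. The function $F\mapsto\mu(\{d:md\in F\})$ sees only $F\cap mG$ and is invariant only under translations from $mG$. To obtain an invariant mean on $G$ we average over cosets. Let $c_1=0,c_2,\dots,c_J$ be coset representatives of $mG$ in $G$ and put
\[
\nu(F)=\frac1J\sum_{j=1}^J\mu\big(\{d\in G:\ c_j+md\in F\}\big).
\]
Then $\nu$ is finitely additive and $\nu(G)=1$. Let $t\in G$. Translation by $-t$ permutes the cosets, so $c_j-t=c_{\tau(j)}+me_j$ with $\tau$ a permutation of $\{1,\dots,J\}$ and $e_j\in G$. Now $c_j+md\in F+t$ if and only if $c_{\tau(j)}+m(d+e_j)\in F$, that is,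
\[
\{d:c_j+md\in F+t\}=\{d:c_{\tau(j)}+md\in F\}-e_j .
\]
Since $\mu$ is invariant and $\tau$ is a permutation, $\nu(F+t)=\nu(F)$. So $\nu$ is an invariant mean, and $0=\nu(E)\ge\mu(E')/J$ by the term $j=1$.
\end{proof}

The finite index of $mG$ is essential. In a direct sum of infinitely many copies of $\mathbb{Z}$, the subgroup of doubles has infinite index and is null, but its preimage under doubling is the whole group.

\begin{lemma}\label{lem:diff}
If $A\subseteq G$ is not null, there are integers $k,M\ge1$ such that $MG\subseteq\Delta_n(A)$ for all $n\ge k$.
\end{lemma}

\begin{proof}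
Let $\mu(A)>0$. A family of pairwise disjoint translates of $A$ has at most $1/\mu(A)$ members. Let $t_1+A,\dots,t_J+A$ be such a family of the largest size. For every $x\in G$ the translate $x+A$ meets some $t_j+A$, since otherwise it could be added to the family. From $x+a=t_j+a'$ we get $x\in t_j+\Delta_1(A)$. Thus
\begin{equation}\label{eq:cover}
G=\bigcup_{j=1}^J\big(t_j+\Delta_1(A)\big).
\end{equation}

Let $H=\bigcup_n\Delta_n(A)$. Each $\Delta_n(A)$ is symmetric under negation and $\Delta_n(A)+\Delta_{n'}(A)=\Delta_{n+n'}(A)$, so $H$ is a subgroup. By \eqref{eq:cover}, $J$ cosets of $H$ cover $G$. So $M=[G:H]$ is finite, and $MG\subseteq H$ by Lagrange's theorem in $G/H$.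

It remains to bound the number of differences needed uniformly over $H$. The finitely many $t_j$ that lie in $H$ all lie in one $\Delta_{k'}(A)$, since these sets increase. If $x\in H$, then $x\in t_j+\Delta_1(A)$ for some $j$ by \eqref{eq:cover}, and this $t_j$ lies in $H$. Hence $x\in\Delta_{k'+1}(A)$. So $MG\subseteq H\subseteq\Delta_n(A)$ for all $n\ge k=k'+1$.
\end{proof}

\begin{remark}\label{rem:kM}
Neither $M$ nor $k$ can be bounded independently of the coloring. Color $G\setminus\{0\}$ by cosets of $mG$. Then $\Delta_n(A)\subseteq mG$ for every class $A$ and every $n$; for $G=\mathbb{Z}$ this forces $m\mid M$, and for any $G$ a monochromatic solution of \eqref{eq:main} must have $y\in mG$. Next take $G=\mathbb{Z}$ and an irrational $\alpha$, and color $x$ by the interval $[\frac{i-1}s,\frac is)$ that contains the fractional part of $\alpha x$. If $t\in\Delta_n(A)$, then $\alpha t$ is within $n/s$ of an integer. The fractional parts of the multiples of $\alpha M$ are dense in $[0,1]$, so $M\mathbb{Z}\not\subseteq\Delta_n(A)$ when $n<s/2$. This is why the blocks in \eqref{eq:main} and \eqref{eq:div} have lengths that grow with $n$.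
\end{remark}

\section{The equations with small $n$}\label{sec:small}

For $n$ below the threshold of Lemma~\ref{lem:diff} we know nothing about $\Delta_n(A)$. In \eqref{eq:main} there are still infinitely many equations with such an $n$, one for each prime, but all of them hold if both sides are zero. It suffices to find $x_n,z_n$ of the color of $y$ with $y=2^n(x_n-z_n)$. This is a finite system, and it yields to van der Waerden's theorem: for all $s,N\ge1$ there is $W$ such that every coloring of $\{1,\dots,W\}$ with at most $s$ colors contains a monochromatic progression $a,a+d,\dots,a+Nd$ with $d\ge1$.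

\begin{lemma}\label{lem:vdw}
Let $\ell,k,s\ge1$. There is $T$ such that for every coloring of $\{1,\dots,T\}$ with at most $s$ colors there are $y$ and $x_n,z_n$ $(1\le n<k)$, all of one color, with $y=\ell^n(x_n-z_n)$ for $1\le n<k$.
\end{lemma}

A long monochromatic progression with step $d$ supplies the differences $x-z$; what it does not supply is a $y$ of the same color. The candidates for $y$ are the multiples of $\ell^kd$, and either one of them has the right color or they all avoid a color.

\begin{proof}
We use induction on $s$, with $\ell$ and $k$ fixed. For $s=1$ let $T_1=2\ell^k$ and take $y=\ell^k$, $x_n=\ell^{k-n}+1$, $z_n=1$.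

Let $s\ge2$. Put $N=\ell^kT_{s-1}$, let $W$ be given by van der Waerden's theorem for $s$ and $N$, and put $T_s=W\ell^kT_{s-1}$. Given a coloring of $\{1,\dots,T_s\}$, take a monochromatic progression $a,a+d,\dots,a+Nd$ in $\{1,\dots,W\}$, say red. Since $d\le W$, the numbers $j\ell^kd$ with $1\le j\le T_{s-1}$ lie in $\{1,\dots,T_s\}$.

If some $y=j\ell^kd$ is red, take $z_n=a$ and $x_n=a+j\ell^{k-n}d$. These are terms of the progression because $j\ell^{k-n}\le N$, and $\ell^n(x_n-z_n)=j\ell^kd=y$.

Otherwise, giving $j$ the color of $j\ell^kd$ colors $\{1,\dots,T_{s-1}\}$ with at most $s-1$ colors. The induction hypothesis gives a monochromatic solution there, and multiplying it by $\ell^kd$ gives one in the original coloring.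
\end{proof}

We now combine Lemmas~\ref{lem:diff} and~\ref{lem:vdw} in a single color class. There is an apparent circularity: the threshold $k$ depends on the class, while Lemma~\ref{lem:vdw} chooses the class only after $k$ is given. It disappears if we fix one threshold $K$ and one multiplier $M$ that serve all non-null classes, of which there are finitely many. We must also keep Lemma~\ref{lem:vdw} away from the null classes. For this we apply it to a dilated copy $\{e',2e',\dots,Te'\}$ of $\{1,\dots,T\}$ that misses them, and Lemma~\ref{lem:dilate} provides such a copy inside any subgroup $LG$.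

\begin{lemma}\label{lem:key}
For every finite coloring of $G\setminus\{0\}$ there are integers $K,M\ge1$ with the following property. For all integers $\ell,L\ge1$ there are a color class $A$ and an element $y\in A\cap LG$ such that
\begin{itemize}
\item[(a)] $MG\subseteq\Delta_n(A)$ for all $n\ge K$;
\item[(b)] $y/\ell^n\in\Delta_1(A)\subseteq\Delta_n(A)$ for all $1\le n<K$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $A_1,\dots,A_s$ be the classes that are not null, and let $B$ be the union of $\{0\}$ and the null classes. Then $B$ is null and $G$ is not, so $s\ge1$. Lemma~\ref{lem:diff} gives $k_i,M_i$ for each $A_i$. Put $K=\max_ik_i$ and $M=\prod_iM_i$. Since $MG\subseteq M_iG$, statement (a) holds for every $A_i$.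

Let $\ell,L$ be given, and let $T$ be given by Lemma~\ref{lem:vdw} for $\ell$, $k=K$ and $s$. By Lemma~\ref{lem:dilate}, each of the $T$ sets $\{e\in G:iLe\in B\}$, $1\le i\le T$, is null. Their union is null and so is not all of $G$. Choose $e\in G$ outside it and put $e'=Le$. Then each $ie'$ with $1\le i\le T$ lies in $LG$ and in one of $A_1,\dots,A_s$. Color $i$ by the index of that class. Lemma~\ref{lem:vdw} gives a monochromatic solution in $\{1,\dots,T\}$. Multiplying it by $e'$ gives a class $A$ among $A_1,\dots,A_s$, an element $y\in A\cap LG$, and $x_n,z_n\in A$ with $y=\ell^n(x_n-z_n)$ for $1\le n<K$.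
\end{proof}

The order of the quantifiers matters: $L$ is chosen after $M$, and in both applications it is a multiple of $M$.

\section{Two partition regular systems}\label{sec:systems}

The model system \eqref{eq:div} shows how Lemma~\ref{lem:key} is used.

\begin{proposition}\label{prop:div}
Let $G$ be a nonzero subgroup of $\mathbb{Q}$ and $\ell$ a prime with $\ell G=G$. Then \eqref{eq:div} is partition regular over $G$.
\end{proposition}

\begin{proof}
The blocks for different $n$ share no unknowns, so we need a class $A$ and $y\in A$ with $y/\ell^n\in\Delta_n(A)$ for all $n$. Apply Lemma~\ref{lem:key} with $L=M$. For $n<K$ use (b). For $n\ge K$ we have $y\in MG=\ell^nMG$, so $y/\ell^n\in MG\subseteq\Delta_n(A)$ by (a).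
\end{proof}

We treat \eqref{eq:main} in the generality needed for Theorem~\ref{thm:class}. Let $\ell$ be a prime and $R$ a set of positive integers, and consider
\begin{equation}\label{eq:general}
y-\ell^n\sum_{i=1}^n(x_{n,i}-z_{n,i})=r\sum_{j=1}^n(u_{n,r,j}-v_{n,r,j})\qquad(n\ge1,\ r\in R).
\end{equation}

\begin{proposition}\label{prop:general}
Let $G$ be a subgroup of $\mathbb{Q}$ with $1\in G$. Suppose that $1/r\in G$ for every $r\in R$, and that there is an integer $h\ge0$ with $v_\ell(g)\ge-h$ for all $g\in G$. Then \eqref{eq:general} is partition regular over $G$.
\end{proposition}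

\begin{proof}
The unknowns $x_{n,i},z_{n,i}$ occur only in the equations with index $n$, and $u_{n,r,j},v_{n,r,j}$ occur only in the equation $(n,r)$. So \eqref{eq:general} has a solution in a set $A$ as soon as there are $y\in A$ and, for each $n$, an element $\sigma_n\in\Delta_n(A)$ such that $w_n=y-\ell^n\sigma_n$ satisfies $w_n/r\in\Delta_n(A)$ for every $r\in R$.

Given a finite coloring of $G\setminus\{0\}$, apply Lemma~\ref{lem:key} with $L=M\ell^h$ to get $A$ and $y\in A\cap M\ell^hG$.

\emph{Case $1\le n<K$.} Take $\sigma_n=y/\ell^n$, which lies in $\Delta_n(A)$ by (b). Then $w_n=0$ and $w_n/r=0\in\Delta_n(A)$. Explicitly, if $y=\ell^n(x-z)$ with $x,z\in A$, put $x_{n,1}=x$, $z_{n,1}=z$, and give every other unknown with index $n$ the value $y$.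

\emph{Case $n\ge K$.} Write $y=Mg$ with $g\in\ell^hG$. Then $g\in G$ and $v_\ell(g)\ge0$. By Lemma~\ref{lem:arith}(b), $g=\ell^ng'+a$ with $g'\in G$ and $a\in\mathbb{Z}$. Take $\sigma_n=Mg'$, which lies in $MG\subseteq\Delta_n(A)$ by (a). Then $w_n=Ma$. For $r\in R$ we have $a/r\in G$ because $1/r\in G$, so $w_n/r=M\cdot(a/r)\in MG\subseteq\Delta_n(A)$.
\end{proof}

The second case is Example~\ref{ex:twocolor} multiplied by $M$. The bound on $v_\ell$ is what allows us to remove $\ell$ from the denominator of $g$ by one fixed factor $\ell^h$, so that $\ell^n$ can be inverted modulo that denominator. The hypothesis $1/r\in G$ lets the single integer $a$ be divided by every $r\in R$ inside $G$.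

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:D}]
System \eqref{eq:main} is \eqref{eq:general} with $\ell=2$ and $R$ the set of primes. Apply Proposition~\ref{prop:general} with $G=D$ and $h=1$.
\end{proof}

\section{Heights and the classification}\label{sec:class}

To decide which of the two systems separates $G$ from $S$, we describe a subgroup containing $1$ by the powers of each prime that it allows in denominators. For $G\le\mathbb{Q}$ with $1\in G$ and a prime $p$, define the \emph{height}
\[
h_p(G)=\sup\{e\ge0:\ p^{-e}\in G\}\in\{0,1,2,\dots,\infty\}.
\]
If $p^{-e}\in G$ then $p^{-e'}\in G$ for $0\le e'\le e$, so $p^{-e}\in G$ for every integer $e$ with $0\le e\le h_p(G)$. For example, $h_p(\mathbb{Z})=0$ and $h_p(D)=1$ for all $p$, while $\mathbb{Z}[1/2]$ has height $\infty$ at $2$ and $0$ elsewhere.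

\begin{lemma}\label{lem:heights}
If $1\in G\le\mathbb{Q}$, then $G=\{x\in\mathbb{Q}:v_p(x)\ge-h_p(G)\text{ for all primes }p\}$, where the condition at $p$ is empty if $h_p(G)=\infty$.
\end{lemma}

\begin{proof}
Let $x=a/b$ be in lowest terms, and for $p\mid b$ put $b_p=b/p^{v_p(b)}$. The condition on the right says that $v_p(b)\le h_p(G)$ for all $p\mid b$. If $x\in G$, then $1/b\in G$ by Lemma~\ref{lem:arith}(a), so $p^{-v_p(b)}=b_p\cdot(1/b)\in G$ and the condition holds. Conversely, suppose that it holds. If $b=1$, then $x\in\mathbb{Z}\subseteq G$. If $b>1$, no prime divides all the $b_p$, so $1=\sum_{p\mid b}c_pb_p$ with integers $c_p$. Dividing by $b$ gives $1/b=\sum_{p\mid b}c_p\,p^{-v_p(b)}\in G$, and so $x\in G$.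
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
First, every homomorphism $\varphi\colon G\to\mathbb{Q}$ is multiplication by a rational. Fix $g_0\in G\setminus\{0\}$ and put $q=\varphi(g_0)/g_0$. For $g\in G$ there are integers $a$ and $b\ne0$ with $bg=ag_0$, and then $b\varphi(g)=a\varphi(g_0)=aqg_0=bqg$. So $G$ embeds in $S$ if and only if $qG\subseteq S$ for some $q\neq0$, and the two forms of (ii) agree. The implication (ii)$\Rightarrow$(i) is Lemma~\ref{lem:scaling}. It remains to prove the last assertion, which also shows that (i) fails when (ii) fails.

Suppose that (ii) fails. Multiplying $G$ or $S$ by a nonzero rational changes neither condition (ii), nor the systems that are partition regular over $G$ (by Lemma~\ref{lem:scaling} in both directions), nor the systems that have a solution in $S\setminus\{0\}$. So we may assume that $1\in G\cap S$. Let $P=\{p:h_p(G)>h_p(S)\}$, and note that $h_p(S)<\infty$ for $p\in P$. We claim that one of the following holds: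
\begin{itemize}
\item[(a)] $h_\ell(G)=\infty>h_\ell(S)$ for some prime $\ell$;
\item[(b)] $P$ is infinite and $h_p(G)<\infty$ for all $p\in P$.
\end{itemize}
If (a) fails, then $h_p(G)<\infty$ for all $p\in P$. If $P$ were also finite, put $q=\prod_{p\in P}p^{h_p(G)}$. For $g\in G$ we have $v_p(qg)\ge0\ge-h_p(S)$ when $p\in P$, and $v_p(qg)=v_p(g)\ge-h_p(G)\ge-h_p(S)$ when $p\notin P$. By Lemma~\ref{lem:heights}, $qG\subseteq S$, contrary to the failure of (ii). So finitely many finite excesses of height can be scaled away, and the two cases are the excesses that cannot.

\emph{Case} (a). Use system \eqref{eq:div}. By Lemma~\ref{lem:heights}, $g/\ell\in G$ for every $g\in G$, so $\ell G=G$ and Proposition~\ref{prop:div} shows that \eqref{eq:div} is partition regular over $G$. A solution in $S$ has $y\in\ell^nS$, so $v_\ell(y)\ge n-h_\ell(S)$ for all $n$. Since $h_\ell(S)$ is finite, $y=0$.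

\emph{Case} (b). For $p\in P$ put $e_p=h_p(S)+1$. This is the smallest exponent with $p^{-e_p}\notin S$, and $p^{-e_p}\in G$ because $e_p\le h_p(G)$. Fix $\ell\in P$, so that $h_\ell(G)$ and $h_\ell(S)$ are both finite. Use system \eqref{eq:general} with $R=\{p^{e_p}:p\in P\}$. It is partition regular over $G$ by Proposition~\ref{prop:general} with $h=h_\ell(G)$. Consider a solution in $S$. The left side $w_n$ lies in $p^{e_p}S$ for every $p\in P$, so $v_p(w_n)\ge e_p-h_p(S)=1$ for infinitely many primes $p$, and $w_n=0$. Then $y\in\ell^nS$ for all $n$, and $y=0$ as in case (a).

In both cases the system has no solution in nonzero elements of $S$.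
\end{proof}

For $G=D$ and $S=\mathbb{Z}$ we are in case (b), with $P$ the set of all primes and $e_p=1$, and the choice $\ell=2$ gives back \eqref{eq:main}.

\begin{proof}[Proof of Corollary~\ref{cor:iso}]
If $G\cong S$, each group embeds in the other, and Theorem~\ref{thm:class} applies in both directions.

Conversely, suppose that the same systems are partition regular over $G$ and $S$. By Theorem~\ref{thm:class}, each group has a nonzero rational multiple inside the other. Scaling preserves this property and the isomorphism classes, so we may assume that $1\in G\cap S$. Let $qG\subseteq S$ with $q\ne0$. Replacing $q$ by $-q$ if necessary, write $q=r/t$ with positive integers $r,t$. Then $rG=t(qG)\subseteq S$. For every integer $e$ with $0\le e\le h_p(G)$ we have $rp^{-e}\in S$, so $v_p(r)-e\ge-h_p(S)$. Hence $h_p(G)\le h_p(S)+v_p(r)$ for all $p$. In the same way $h_p(S)\le h_p(G)+v_p(r')$ for some positive integer $r'$ with $r'S\subseteq G$.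

It follows that $h_p(G)=h_p(S)$ when $p\nmid rr'$, and that at every prime the two heights are both finite or both infinite. So the set $P_0$ of primes at which the heights differ is finite, and both heights are finite on it. Put $q_0=\prod_{p\in P_0}p^{h_p(G)-h_p(S)}$. By Lemma~\ref{lem:heights}, $x\in q_0G$ if and only if $v_p(x)-v_p(q_0)\ge-h_p(G)$ for all $p$, and this says that $v_p(x)\ge-h_p(S)$ for all $p$. Therefore $q_0G=S$ and $G\cong S$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHLS}
Ben Barber, Neil Hindman, Imre Leader, Dona Strauss,
\emph{Distinguishing subgroups of the rationals by their Ramsey properties},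
arXiv:1405.0460 (2014).

\end{thebibliography}
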